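
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Sobolev capacities that are not outer and Newtonian functions that are not quasicontinuous}


\begin{abstract}
We construct metric measure spaces on which the Sobolev capacity $C_p$ is not an outer capacity and on which the Newtonian space $N^{1,p}$ contains functions that are not quasicontinuous, for all $1<p<\infty$ at once. The first example is a full-measure subset of a metric plane. On it there is a set $E$ with $C_p(E)=0$ all of whose open neighborhoods have infinite capacity, some function in $N^{1,p}$ is not even a.e.\ equal to a quasicontinuous one, and continuous functions are not dense in $N^{1,p}$. The second example is a subset of Euclidean $\mathbb R^3$ whose balls of radius $r$ have measure $\frac43\pi r^3$ and which supports a $1$-Poincar\'e inequality; again it contains a set of zero capacity all of whose open neighborhoods have infinite capacity. The examples rest on sets of full outer Lebesgue measure with full outer measure complement.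
\end{abstract}

\section{Introduction}

\subsection{The objects}

Throughout, $1<p<\infty$, and a \emph{metric measure space} is a metric space $X=(X,d)$ with a positive Borel regular measure $\mu$ (equivalently, $\mu$ is the completion of a Borel measure) such that $0<\mu(B)<\infty$ for every ball $B=B(x_0,r)=\{x\in X:d(x,x_0)<r\}$. A \emph{curve} is a continuous map from a compact interval; nonconstant rectifiable curves are parametrized by arc length $ds$ on $[0,l_\gamma]$.

A Borel function $g:X\to[0,\infty]$ is an \emph{upper gradient} of $f:X\to[-\infty,\infty]$ if
\[
|f(\gamma(0))-f(\gamma(l_\gamma))|\le\int_\gamma g\,ds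
\]
for every nonconstant rectifiable curve $\gamma:[0,l_\gamma]\to X$; the left-hand side is read as $\infty$ if either of the two values is infinite. For measurable $f$ put
\[
\|f\|_{N^{1,p}(X)}^p=\int_X|f|^p\,d\mu+\inf_g\int_X g^p\,d\mu ,
\]
the infimum being over all upper gradients $g$ of $f$. The \emph{Newtonian space} $N^{1,p}(X)$ consists of all everywhere defined measurable $f:X\to[-\infty,\infty]$ with $\|f\|_{N^{1,p}(X)}<\infty$. The \emph{Sobolev capacity} of a set $E\subset X$ is
\[
C_p(E)=\inf\bigl\{\|u\|_{N^{1,p}(X)}^p: u\in N^{1,p}(X),\ u\ge1\text{ on }E\bigr\},\qquad \inf\emptyset=\infty .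
\]
It is an \emph{outer capacity} if $C_p(E)=\inf\{C_p(G):G\supset E,\ G\text{ open}\}$ for all $E\subset X$. A function $f$ on $X$ is \emph{quasicontinuous} if for every $\varepsilon>0$ there is an open set $U$ with $C_p(U)<\varepsilon$ such that $f|_{X\setminus U}$ is real-valued and continuous.

\subsection{The questions}

Two extreme cases show what these notions measure. First let $X=\mathbb R$ with the metric $|x-x'|^{1/2}$ and Lebesgue measure. This space has no nonconstant rectifiable curves, so $0$ is an upper gradient of every function. Hence $N^{1,p}(X)$ consists of the $p$-integrable functions and $C_p$ is the outer measure of $\mu$. That $C_p$ is outer is then outer regularity of Lebesgue measure, and quasicontinuity of all functions in $N^{1,p}(X)$ is Luzin's theorem. Now let $X=\mathbb R$ with the usual metric and Lebesgue measure. Then every nonempty set has capacity at least $2^{1-p}$ (Lemma~\ref{lem:line} below), and every function in $N^{1,p}(\mathbb R)$ is continuous; again both properties hold (for outerness use Proposition~\ref{prop:rel}). Quasicontinuity is thus a Luzin property in which measure is replaced by the finer gauge $C_p$. Outerness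 implies in particular that a set of zero capacity can be enclosed in open sets of arbitrarily small capacity.

Two positive results are known. Recall that $X$ is \emph{proper} if closed bounded sets are compact, that $\mu$ is \emph{doubling} if there is a constant $c$ with $\mu(B(x,2r))\le c\,\mu(B(x,r))$ for all $x$ and $r$, and that $X$ supports a \emph{$q$-Poincar\'e inequality} if there are constants $c>0$ and $\lambda\ge1$ such that
\[
\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le c\,r\Bigl(\frac1{\mu(\lambda B)}\int_{\lambda B}g^q\,d\mu\Bigr)^{1/q},\qquad u_B=\frac1{\mu(B)}\int_B u\,d\mu,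
\]
for all balls $B$ of radius $r$ (with $\lambda B$ the concentric ball of radius $\lambda r$), all measurable $u$ on $X$ that are integrable on $B$ and all upper gradients $g$ of $u$.
\begin{itemize}
\item[(a)] If $X$ is proper and continuous functions are dense in $N^{1,p}(X)$, then $C_p$ is an outer capacity and every function in $N^{1,p}(X)$ is quasicontinuous. This holds, for example, if $X$ is complete, $\mu$ is doubling and $X$ supports a $p$-Poincar\'e inequality.
\item[(b)] If $X$ is proper and $C_p(E)=0$, then for every $\varepsilon>0$ there is an open $U\supset E$ with $C_p(U)<\varepsilon$.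
\end{itemize}
These results and the two extreme cases might suggest that both properties always hold. Bj\"orn, Bj\"orn and Shanmugalingam \cite{BBS} asked:
\begin{enumerate}
\item[(Q1)] Is there a metric measure space $X$ with a function in $N^{1,p}(X)$ that is not quasicontinuous?
\item[(Q2)] Is there a metric measure space $X$ on which $C_p$ is not an outer capacity?
\end{enumerate}

\subsection{Results}

The answer to both questions is yes, for every $p\in(1,\infty)$ with the same space.

\begin{theorem}\label{thm:A}
There are a metric measure space $X$, a set $E\subset X$ and a bounded function $f$ on $X$ such that $X$ is a full-measure subset of a metric plane with Lebesgue measure and is Ahlfors $3$-regular \textup{(}$\mu(B(z,r))$ is comparable to $r^3$ for all $z\in X$, $r>0$\textup{)}, and such that for every $1<p<\infty$: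
\begin{enumerate}
\item $C_p(E)=0$, but $C_p(U)=\infty$ for every open $U\supset E$; so $C_p$ is not an outer capacity.
\item $\chi_E\in N^{1,p}(X)$ is not quasicontinuous.
\item $f\in N^{1,p}(X)$, and if $\tilde f=f$ a.e.\ and $U$ is open with $\tilde f|_{X\setminus U}$ real-valued and continuous, then $C_p(U)\ge2^{1-p}/8$. So $f$ is not a.e.\ equal to any quasicontinuous function.
\item If $u:X\to\mathbb R$ is continuous and $u-f\in N^{1,p}(X)$, then $\|u-f\|_{N^{1,p}(X)}^p\ge2^{1-p}8^{-p-1}$. So continuous functions are not dense in $N^{1,p}(X)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}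
There are a set $X\subset\mathbb R^3$ with the Euclidean metric, a measure $\mu$ making it a metric measure space, and $E\subset X$ such that:
\begin{enumerate}
\item $\mu(B(x,r))=\frac43\pi r^3$ for all $x\in X$ and $r>0$.
\item $X$ supports a $1$-Poincar\'e inequality: there is an absolute constant $c$ such that
\[
\int_{B}|u-u_{B}|\,d\mu\le c\,r\int_{B}g\,d\mu
\]
for all balls $B$ of $X$ of radius $r$, all measurable $u$ integrable on $B$ and all upper gradients $g$ of $u$. Hence, by H\"older's inequality, $X$ supports a $q$-Poincar\'e inequality for all $q\ge1$.
\item For every $1<p<\infty$: $C_p(E)=0$, $C_p(U)=\infty$ for every open $U\supset E$, and $\chi_E\in N^{1,p}(X)$ is not quasicontinuous.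
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} shows that completeness cannot be dropped from the example in (a), even for a doubling space with a $1$-Poincar\'e inequality. By (b), neither of our spaces is proper.

The idea common to both theorems is to combine the two extreme cases above in a nonmeasurable way. We look for a null set $E$ that no nonconstant rectifiable curve meets, so that $C_p(E)=0$, but which is so entangled with a family of long segments that each open neighborhood of $E$ meets almost all of them. ``Almost all'' has to be achieved although $E$ occupies none of the base points of these segments, and Section~\ref{sec:broken} explains why nonmeasurable sets enter. All arguments are in ZFC, and the axiom of choice is used.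

\section{Tools}

We write $|\cdot|$ for Lebesgue measure in $\mathbb R^n$; measurable and null subsets of $\mathbb R^n$ refer to it.

\subsection{Sets of full outer measure}

A set $Y\subset\mathbb R^n$ \emph{has full outer measure} if it meets every measurable set of positive measure. An equivalent form, which we use all the time, is:
\begin{equation}\label{eq:transfer}
\text{if }M\subset\mathbb R^n\text{ is measurable and }M\cap Y\text{ is null, then }M\text{ is null.}
\end{equation}
Indeed, if $M\cap Y$ is null, then $M\setminus(M\cap Y)$ is measurable and does not meet $Y$, so it is null; the converse is the case $M\cap Y=\emptyset$ of \eqref{eq:transfer}. Thus an inequality between measurable functions that holds at all points of $Y$ outside a null set holds a.e.\ in $\mathbb R^n$.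

A \emph{Bernstein set} is a set $Y\subset\mathbb R$ such that $Y$ and $\mathbb R\setminus Y$ meet every uncountable closed subset of $\mathbb R$. Such sets exist (Lemma~\ref{lem:foursets} below contains a proof: take $Y=A$, whose complement contains $A'$). Since a set of positive measure contains a compact set of positive measure, $Y$ and $\mathbb R\setminus Y$ both have full outer measure.

\begin{lemma}\label{lem:select}
Let $Y_1,Y_2\subset\mathbb R$ have full outer measure, let $R\subset\mathbb R$ be measurable with $|R|>0$, and let $S\subset Y_1\cap R$ be such that $(Y_1\cap R)\setminus S$ is null. Then some point of $Y_2\cap R$ is the limit of a sequence in $S$.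
\end{lemma}

\begin{proof}
The measurable set $R\setminus\overline S$ meets $Y_1$ in a subset of $(Y_1\cap R)\setminus S$, so it is null by \eqref{eq:transfer}. Hence $|R\cap\overline S|>0$, and $R\cap\overline S$ contains a point of $Y_2$.
\end{proof}

\subsection{An estimate on a segment}

\begin{lemma}\label{lem:line}
Let $J\subset\mathbb R$ be an open interval of length $1$, let $v:J\to[-\infty,\infty]$ be measurable and let $g:J\to[0,\infty]$ be Borel with
\[
|v(x)-v(x')|\le\Bigl|\int_x^{x'}g(s)\,ds\Bigr|\qquad\text{for all }x\ne x'\text{ in }J,
\]
the left-hand side being $\infty$ if $v(x)$ or $v(x')$ is infinite. Then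
\[
\sup_J|v|^p\le2^{p-1}\int_J\bigl(|v|^p+g^p\bigr)\,dx .
\]
\end{lemma}

\begin{proof}
Fix $x_0\in J$. For $x\in J\setminus\{x_0\}$ we have $|v(x_0)|\le|v(x)|+\int_Jg\,ds$: this is the triangle inequality if both values are finite, and otherwise the right-hand side is $\infty$. Integrating over $x\in J$ gives $|v(x_0)|\le\int_J(|v|+g)\,dx$. Since $|J|=1$, H\"older's inequality and $(a+b)^p\le2^{p-1}(a^p+b^p)$ give the claim.
\end{proof}

The lemma applies to the restriction of a measurable function on $X$ and an upper gradient of it to any open unit segment contained in $X$ along which arc length is $|dx|$, as soon as the restriction is measurable. It says that forcing $|u|\ge1$ at a single point of such a segment costs at least $2^{1-p}$.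

\subsection{A criterion}

We first note that \emph{if $g$ is an upper gradient of $u$, then it is one of $|u|$}: if $u$ is finite at both ends of a curve, use $\bigl||a|-|b|\bigr|\le|a-b|$; otherwise $\int_\gamma g\,ds=\infty$.

\begin{lemma}\label{lem:crit}
Let $E\subset X$ satisfy $\mu(E)=0$, let no nonconstant rectifiable curve in $X$ meet $E$, and let $C_p(U)=\infty$ for every open $U\supset E$. Then $\chi_E\in N^{1,p}(X)$ and $C_p(E)=\|\chi_E\|_{N^{1,p}(X)}^p=0$; moreover $C_p$ is not an outer capacity and $\chi_E$ is not quasicontinuous.
\end{lemma}

\begin{proof}
As $\mu$ is complete, $\chi_E$ is measurable, and it vanishes a.e. It vanishes on every nonconstant rectifiable curve, so $0$ is an upper gradient of $\chi_E$. Hence $C_p(E)=\|\chi_E\|_{N^{1,p}(X)}^p=0$, while $C_p(G)=\infty$ for all open $G\supset E$; so $C_p$ is not outer.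

It remains to show that $C_p(U)=\infty$ whenever $U$ is open and $\chi_E|_{X\setminus U}$ is continuous. In this case $E\setminus U=\{z\in X\setminus U:\chi_E(z)>\frac12\}=O\cap(X\setminus U)$ for some open $O\subset X$. So $U\cup E=U\cup O$ is an open set containing $E$, and $C_p(U\cup E)=\infty$. Thus it suffices to prove $C_p(U\cup E)\le C_p(U)$.

Let $u\in N^{1,p}(X)$ with $u\ge1$ on $U$, and put $w=|u|+\chi_E$. Then $w\ge1$ on $U\cup E$, and $w=|u|$ a.e. Since no nonconstant rectifiable curve meets $E$, we have $w=|u|$ on every such curve, so every upper gradient of $u$ is one of $w$. Hence $\|w\|_{N^{1,p}(X)}\le\|u\|_{N^{1,p}(X)}$, and taking the infimum over $u$ gives the claim.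
\end{proof}

\subsection{How the two questions are related}

The two questions are not independent: every space answering (Q2) also answers (Q1).

\begin{proposition}\label{prop:rel}
If every function in $N^{1,p}(X)$ is quasicontinuous, then $C_p$ is an outer capacity.
\end{proposition}

\begin{proof}
Since $C_p(E)\le C_p(G)$ if $E\subset G$, only the inequality $\inf_GC_p(G)\le C_p(E)$ has to be proved, and only if $C_p(E)<\infty$. Let $0<\varepsilon<1$. Choose $u\in N^{1,p}(X)$ with $u\ge1$ on $E$ and $\|u\|_{N^{1,p}(X)}^p<C_p(E)+\varepsilon$; replacing $u$ by $|u|$ we may assume $u\ge0$. Choose an open $U$ with $C_p(U)<\varepsilon$ and $u|_{X\setminus U}$ real-valued and continuous, and then, again passing to absolute values, $v\in N^{1,p}(X)$ with $v\ge0$, $v\ge1$ on $U$ and $\|v\|_{N^{1,p}(X)}^p<\varepsilon$. The set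
\[
G=U\cup\{z\in X\setminus U:u(z)>1-\varepsilon\}
\]
is open, since the second set is relatively open in $X\setminus U$, and it contains $E$. The function $u/(1-\varepsilon)+v$ is at least $1$ on $G$. If $g,h$ are upper gradients of the nonnegative functions $u_1,u_2$, then $g+h$ is one of $u_1+u_2$ (if one of the endpoint values is infinite, so is $\int_\gamma(g+h)\,ds$), and Minkowski's inequality yields the triangle inequality $\|u_1+u_2\|_{N^{1,p}(X)}\le\|u_1\|_{N^{1,p}(X)}+\|u_2\|_{N^{1,p}(X)}$. Hence
\[
C_p(G)^{1/p}\le\frac{(C_p(E)+\varepsilon)^{1/p}}{1-\varepsilon}+\varepsilon^{1/p},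
\]
and letting $\varepsilon\to0$ finishes the proof.
\end{proof}

\section{Broken lines in a metric plane}\label{sec:broken}

\subsection{The spaces}

We need a space in which we can decide, line by line, what rectifiable curves can do. On $\mathbb R^2$ let
\[
d\bigl((x,y),(x',y')\bigr)=|x-x'|+|y-y'|^{1/2}.
\]
This is a metric inducing the Euclidean topology. The square root makes vertical motion infinitely long.

\begin{lemma}\label{lem:horizontal}
Every rectifiable curve in $(\mathbb R^2,d)$ is horizontal, that is, its second coordinate is constant.
\end{lemma}

\begin{proof}
Let $y(t)$ be the second coordinate of the curve, parametrized by arc length. Then $|y(t)-y(s)|\le|t-s|^2$. For $s<t$, splitting $[s,t]$ into $n$ equal parts gives $|y(t)-y(s)|\le n\bigl((t-s)/n\bigr)^2=(t-s)^2/n\to0$.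
\end{proof}

For a partition $\mathbb R=Y_1\sqcup Y_2$ into two disjoint sets let
\[
N=(\{0\}\times Y_1)\cup\bigl(\{1/k:k\in\mathbb Z\setminus\{0\}\}\times Y_2\bigr),\qquad X=\mathbb R^2\setminus N,\qquad E=\{0\}\times Y_2 .
\]
Thus $E=X\cap\{x=0\}$. A horizontal line at height $y\in Y_1$ loses only its point at $x=0$; a line at height $y\in Y_2$ keeps this point but is shattered around it (Figure~\ref{fig:lines}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-5.6,1) -- (5.6,1);
\draw[fill=white] (0,1) circle (0.07);
\draw (-5.6,0) -- (-0.5,0);
\draw (0.5,0) -- (5.6,0);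
\foreach \k in {1,2,3,4,5,6,7,8}
  {\draw[fill=white] ({4/\k},0) circle (0.06);
   \draw[fill=white] ({-4/\k},0) circle (0.06);}
\fill (0,0) circle (0.07);
\node at (0.27,0) {$\cdot$};
\node at (0.37,0) {$\cdot$};
\node at (-0.27,0) {$\cdot$};
\node at (-0.37,0) {$\cdot$};
\node[right] at (5.7,1) {$y\in Y_1$};
\node[right] at (5.7,0) {$y\in Y_2$};
\node[below] at (0,-0.1) {$0$};
\node[below] at (4,-0.1) {$1$};
\node[below] at (2,-0.1) {$\frac12$};
\node[below] at (-4,-0.1) {$-1$};
\node[below] at (-2,-0.1) {$-\frac12$};
\end{tikzpicture}
\caption{The two kinds of horizontal lines of $X$. Open circles are removed points. At heights $y\in Y_1$ only the point over $x=0$ is removed. At heights $y\in Y_2$ the points over $x=\pm1,\pm\frac12,\pm\frac13,\dots$ are removed, and the point over $x=0$ (solid) belongs to $E$ and is a connected component of the line.}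
\label{fig:lines}
\end{figure}

The set $N$ lies on countably many vertical lines, so it is null. Let $\mu$ be Lebesgue measure on the measurable subsets of $X$. It is the completion of its restriction to the Borel sets of $X$: if $M\subset X$ is measurable, there is a Borel set $H\supset M$ in $\mathbb R^2$ with $|H\setminus M|=0$, and $H\cap X$ is Borel in $X$. A $d$-ball of radius $r$ in $\mathbb R^2$ contains a rectangle of size $r\times\frac12r^2$ and lies in one of size $2r\times2r^2$, so
\[
\tfrac12r^3\le\mu(B(z,r))\le4r^3\qquad\text{for all }z\in X,\ r>0 .
\]
So $X$ is an Ahlfors $3$-regular metric measure space. When we integrate a function on $X$ over subsets of $\mathbb R^2$ or of a line, we extend it by $0$ to $N$.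

\begin{lemma}\label{lem:curvesA}
\textup{(i)} No nonconstant rectifiable curve in $X$ meets $E$, and on each such curve either $x>0$ throughout or $x<0$ throughout.

\textup{(ii)} If $y\in Y_1$, then every compact segment in $(0,\infty)\times\{y\}$ or $(-\infty,0)\times\{y\}$ is a rectifiable curve in $X$, with arc length $|dx|$.

\textup{(iii)} A nonconstant rectifiable curve in $X$ at height $y\in Y_2$ avoids the lines $x=1/k$, $k\in\mathbb Z\setminus\{0\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:horizontal} the image of a nonconstant rectifiable curve is a connected subset with more than one point of $X\cap(\mathbb R\times\{y\})$ for some $y$. For $y\in Y_1$ this set is $(\mathbb R\setminus\{0\})\times\{y\}$. For $y\in Y_2$ it is $(\mathbb R\setminus\{1/k\}_{k\ne0})\times\{y\}$, which gives (iii); moreover the component of $(0,y)$ in it is $\{(0,y)\}$, so the image does not contain $(0,y)$. In both cases $x\ne0$ on the image, and (i) follows by connectedness. The claim (ii) holds since $d$ restricted to a horizontal line is $|x-x'|$.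
\end{proof}

Now $E$ is null and $\chi_E$ vanishes on all nonconstant rectifiable curves, so $C_p(E)=0$ for \emph{every} partition. Everything depends on the neighborhoods of $E$, that is, on the choice of $Y_1$ and $Y_2$.

\subsection{What goes wrong for measurable sets}

To see what is needed, suppose that $Y_2$ is bounded and measurable. Then \emph{$E$ has open neighborhoods of arbitrarily small capacity.} Indeed, let $\varepsilon>0$, let $V\supset Y_2$ be open with $|V\setminus Y_2|<\varepsilon$, let $W\supset V\setminus Y_2$ be Borel with $|W|<\varepsilon$, let $m\ge1$ be an integer, and put $U=\{(x,y)\in X:|x|<1/m,\ y\in V\}$. Define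
\[
u(x,y)=\begin{cases}
1,&y\in Y_2,\ |x|<1/m,\\
\max\{0,\min\{1,\,1+\frac1m-|x|\}\},&y\in V\setminus Y_2,\\
0,&\text{otherwise.}
\end{cases}
\]
On a rectifiable curve at height $y\in Y_2$ the function $u$ is constant, because the curve cannot cross $x=\pm1/m$. At heights $y\in V\setminus Y_2$ it is $1$-Lipschitz in $x$ and vanishes for $|x|\ge2$, and at heights $y\notin V$ it is $0$. So $\chi_{(-2,2)\times W}$, restricted to $X$, is an upper gradient of $u$. As $u\ge1$ on $U$,
\[
C_p(U)\le\frac2m|Y_2|+4\varepsilon+4\varepsilon ,
\]
which is as small as we like.

The cutoff is free on the shattered lines and costs a fixed amount on each of the others. For measurable $Y_2$ outer regularity makes $V\cap Y_1=V\setminus Y_2$ small, and the cost is negligible. To defeat this we want every open $V\supset Y_2$ to contain almost all of $\mathbb R$ and, at the same time, the lines at heights in $Y_1$ to count as almost all lines. \emph{So we let both $Y_1$ and $Y_2$ have full outer measure.}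

\subsection{The effect on a strip}\label{ss:strip}

From now on let $\mathbb R=Y_1\sqcup Y_2$ with $Y_1$, $Y_2$ of full outer measure, for example a Bernstein set and its complement. Here is the effect in the simplest case: $p=2$ and the thin strips
\[
U_\delta=\{(x,y)\in X:|x|<\delta,\ 0<y<1\},\qquad 0<\delta<1,
\]
which are neighborhoods of $\{0\}\times(Y_2\cap(0,1))$, a set of capacity zero. Let $u\in N^{1,2}(X)$ with $u\ge1$ on $U_\delta$, and let $g$ be an upper gradient of $u$. For $y\in Y_1\cap(0,1)$ the segment $(0,1)\times\{y\}$ lies in $X$ and contains the point $(\delta/2,y)\in U_\delta$. So, as in the proof of Lemma~\ref{lem:line},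
\[
1\le|u(x,y)|+\int_0^1g(s,y)\,ds\quad(0<x<1,\ x\ne\delta/2),\qquad\text{hence}\qquad 1\le2\int_0^1(u^2+g^2)(x,y)\,dx=:2F(y)
\]
whenever $u(\cdot,y)$ is measurable. Thus $F\ge\frac12$ on $Y_1\cap(0,1)$ outside a null set. But $F$ is a measurable function, so \eqref{eq:transfer} gives $F\ge\frac12$ a.e.\ on $(0,1)$, and $\int_X(u^2+g^2)\,d\mu\ge\frac12$. So $C_2(U_\delta)\ge\frac12$ for all $\delta$, although $\bigcap_\delta U_\delta$ has capacity zero. The function $u$ is charged on the shattered lines as well, because $u$ and $g$ have to be jointly measurable and cannot tell the two kinds of lines apart.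

\section{Proof of Theorem \ref{thm:A}}

Let $X$, $E$ be as in Subsection~\ref{ss:strip}. For $(x,y)\in X$ put
\[
f(x,y)=\begin{cases}\max\{1-|x|-|y|^{1/2},0\},&x>0,\\0,&x\le0,\end{cases}\qquad\text{and let}\qquad I=\bigl(-\tfrac1{16},\tfrac1{16}\bigr),\quad|I|=\tfrac18 .
\]
This function jumps across $x=0$, and no rectifiable curve in $X$ notices the jump.

An open subset of $X$ has the form $U=\tilde U\cap X$ with $\tilde U\subset\mathbb R^2$ open. For arbitrary open sets the interval of heights of the strip is replaced by the set of heights that $\tilde U$ sees off the axis.

\begin{lemma}\label{lem:capA}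
Let $U=\tilde U\cap X$ with $\tilde U\subset\mathbb R^2$ open, and let
\[
P=\{y\in\mathbb R:(x,y)\in\tilde U\text{ for some }0<|x|<1\}.
\]
Then $P$ is open, it contains $\{y:(0,y)\in\tilde U\}$, and $C_p(U)\ge2^{1-p}|P|$.
\end{lemma}

\begin{proof}
$P$ is a projection of an open set, so it is open. If $(0,y)\in\tilde U$, then $(x,y)\in\tilde U$ for small $x\ne0$, so $y\in P$.

Let $u\in N^{1,p}(X)$ with $u\ge1$ on $U$, and let $g$ be an upper gradient of $u$. Put $F(y)=\int_{-1}^1(|u|^p+g^p)(x,y)\,dx$; by Tonelli's theorem, $F$ is defined a.e.\ and measurable. Let $y\in Y_1\cap P$ be such that $u(\cdot,y)$ is measurable, which excludes only a null set of $y$. There is $(x_0,y)\in\tilde U$ with $0<|x_0|<1$, and as $y\in Y_1$, this point lies in $X$, so $u(x_0,y)\ge1$. Let $J$ be the one of $(0,1)$, $(-1,0)$ that contains $x_0$. By Lemma~\ref{lem:curvesA}(ii), Lemma~\ref{lem:line} applies on $J$ and gives $F(y)\ge2^{1-p}$. So the measurable set $\{y\in P:F(y)<2^{1-p}\}$ meets $Y_1$ in a null set, and it is null by \eqref{eq:transfer}. Hence $\int_X(|u|^p+g^p)\,d\mu\ge\int_PF\,dy\ge2^{1-p}|P|$.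
\end{proof}

\begin{proof}[Proof of parts 1 and 2]
We have $\mu(E)=0$, and no nonconstant rectifiable curve meets $E$ by Lemma~\ref{lem:curvesA}(i). Let $U=\tilde U\cap X\supset E$ be open. The open set $V=\{y:(0,y)\in\tilde U\}$ contains $Y_2$, so $\mathbb R\setminus V$ is null, because $Y_2$ has full outer measure. By Lemma~\ref{lem:capA}, $V\subset P$, so $|P|=\infty$ and $C_p(U)=\infty$. Now Lemma~\ref{lem:crit} gives both parts.
\end{proof}

For parts 3 and 4 we record that, at points of $X$,
\begin{equation}\label{eq:jump}
f(x,y)>\tfrac12\ \text{ if }0<x<\tfrac14,\qquad f(x,y)=0\ \text{ if }x<0,\qquad\text{for all }y\in I,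
\end{equation}
since $|y|^{1/2}<\frac14$ for $y\in I$. A continuous function close to $f$ has to bridge this gap near points $(0,y)$. At heights $y\in Y_1$ the point $(0,y)$ is missing and there is nothing to bridge. So we produce closeness at heights $y_n\in Y_1$, where horizontal segments are available, and let $y_n\to y_*\in Y_2$, where the limit point $(0,y_*)$ belongs to $X$. Lemma~\ref{lem:select} was made for this.

\begin{proof}[Proof of part 3]
The function $f$ is bounded and Borel and vanishes outside a set of finite measure. By Lemmas~\ref{lem:horizontal} and~\ref{lem:curvesA}(i), a nonconstant rectifiable curve in $X$ is horizontal and stays in $x>0$ or in $x<0$. In the second case $f=0$ on it. In the first case $f$ is $1$-Lipschitz in $x$ along the curve and vanishes where $x\ge1$ or $|y|\ge1$. So $\chi_{(0,1)\times(-1,1)}$, restricted to $X$, is an upper gradient of $f$, and $f\in N^{1,p}(X)$.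

Let $\tilde f=f$ a.e., let $U=\tilde U\cap X$ be open with $\tilde f|_{X\setminus U}$ real-valued and continuous, and suppose that $C_p(U)<2^{1-p}/8$. With $P$ as in Lemma~\ref{lem:capA} we get $|P|<\frac18=|I|$, so $R=I\setminus P$ is measurable with $|R|>0$. Let $S$ be the set of all $y\in Y_1\cap R$ with $\tilde f(\cdot,y)=f(\cdot,y)$ a.e.\ on $\mathbb R$. By Fubini's theorem $(Y_1\cap R)\setminus S$ is null. Lemma~\ref{lem:select} gives $y_*\in Y_2\cap R$ and $y_n\in S$ with $y_n\to y_*$.

Since $y_*\notin P$, Lemma~\ref{lem:capA} shows that $(0,y_*)\notin\tilde U$; so $(0,y_*)\in X\setminus U$. Since $y_n\in Y_1\setminus P$, the two segments forming $\{(x,y_n):0<|x|<1\}$ lie in $X\setminus U$. On each of them $\tilde f$ is continuous and a.e.\ equal to $f$, which is continuous there. Hence $\tilde f=f$ everywhere on them. Choose $0<x_n<\frac14$ with $x_n\to0$. The points $(\pm x_n,y_n)\in X\setminus U$ tend to $(0,y_*)$, while $\tilde f(x_n,y_n)>\frac12$ and $\tilde f(-x_n,y_n)=0$ by \eqref{eq:jump}. This contradicts the continuity of $\tilde f|_{X\setminus U}$ at $(0,y_*)$.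

So $C_p(U)\ge2^{1-p}/8$ for every such $U$, and no function a.e.\ equal to $f$ is quasicontinuous.
\end{proof}

\begin{proof}[Proof of part 4]
Let $u:X\to\mathbb R$ be continuous with $v=u-f\in N^{1,p}(X)$, put $\kappa=2^{1-p}8^{-p}$, and suppose, contrary to the claim, that $\int_X(|v|^p+g^p)\,d\mu<\kappa|I|=2^{1-p}8^{-p-1}$ for some upper gradient $g$ of $v$. Let $F(y)=\int_{-1}^1(|v|^p+g^p)(x,y)\,dx$. Then $R=\{y\in I:F(y)<\kappa\}$ has positive measure. Let $S$ be the set of $y\in Y_1\cap R$ for which $v(\cdot,y)$ is measurable; $(Y_1\cap R)\setminus S$ is null. For $y\in S$, Lemma~\ref{lem:line} on $(0,1)$ and on $(-1,0)$ gives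
\[
|u-f|^p\le2^{p-1}F(y)<2^{p-1}\kappa=8^{-p}\qquad\text{on }\{(x,y):0<|x|<1\}.
\]
Take $y_*\in Y_2\cap R$ and $y_n\in S$ with $y_n\to y_*$ from Lemma~\ref{lem:select}, and $0<x_n<\frac14$ with $x_n\to0$. By \eqref{eq:jump}, $u(x_n,y_n)>\frac38$ and $u(-x_n,y_n)<\frac18$, while $(\pm x_n,y_n)\to(0,y_*)\in X$. This contradicts the continuity of $u$.

Finally, if $u\in N^{1,p}(X)$ is continuous, then $u-f\in N^{1,p}(X)$, so $f$ cannot be approximated by continuous functions in $N^{1,p}(X)$.
\end{proof}

\begin{remark}
The removal of $\{0\}\times Y_1$ was used only for parts 3 and 4: it prevents rectifiable curves from crossing $x=0$, so that $f$, with its jump, belongs to $N^{1,p}(X)$. Parts 1 and 2 hold, with the same proof, on $\mathbb R^2\setminus(\{1/k\}_{k\ne0}\times Y_2)$.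
\end{remark}

\section{Proof of Theorem \ref{thm:B}}

In the space of Theorem~\ref{thm:A} rectifiable curves move in one direction only. The function $(x,y)\mapsto y$ has $0$ as an upper gradient, so no Poincar\'e inequality holds. For a Poincar\'e inequality we want lines in all coordinate directions, and in sufficient number: the lines parallel to each axis should pass through a set of base points of full outer measure. We keep these lines disjoint, so that curves cannot pass from one to another at a common point, and no nonconstant rectifiable curve may reach $E$. In the plane horizontal and vertical lines always meet, but in $\mathbb R^3$ lines in the three directions can be kept disjoint. The main difficulty is that curves can no longer be examined line by line, as in the plane with the metric $d$: a priori a rectifiable curve can wander through the whole set $X$. We choose the coordinates of the lines in suitable nonmeasurable sets, and this turns out to confine \emph{every} nonconstant curve to a single line.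

\subsection{Four sets of real numbers}

We call an uncountable compact set $P\subset\mathbb R^2$ a \emph{diagonal set} if both coordinate projections are injective on $P$. A typical example is the graph of a strictly monotone continuous function on a compact interval of positive length.

\begin{lemma}\label{lem:foursets}
There are pairwise disjoint sets $A,A',D,D'\subset\mathbb R\setminus\{0\}$ such that
\begin{itemize}
\item[\textup{(S1)}] each of them meets every uncountable closed subset of $\mathbb R$;
\item[\textup{(S2)}] every diagonal set meets $D\times D$.
\end{itemize}
\end{lemma}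

\begin{proof}
Let $\mathfrak c=2^{\aleph_0}$. There are $\mathfrak c$ uncountable closed subsets of $\mathbb R$ and at most $\mathfrak c$ diagonal sets, and each of these sets has cardinality $\mathfrak c$, as does every uncountable closed set in $\mathbb R^n$. List all of them as $\{T_\alpha:\alpha<\mathfrak c\}$ and proceed by transfinite recursion. At stage $\alpha$ fewer than $\mathfrak c$ reals have been used, where $0$ counts as used from the start. If $T_\alpha\subset\mathbb R$, pick four distinct unused points of $T_\alpha$ and put one into each of $A,A',D,D'$. If $T_\alpha\subset\mathbb R^2$ is diagonal, then by injectivity each used real is the first coordinate of at most one point of $T_\alpha$ and the second coordinate of at most one. So some point of $T_\alpha$ has both coordinates unused; put both of them into $D$.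
\end{proof}

\begin{lemma}\label{lem:product}
If $Q,Q'\in\{A,A',D,D'\}$, then $Q\times Q'$ has full outer measure in $\mathbb R^2$.
\end{lemma}

\begin{proof}
It suffices to show that $Q\times Q'$ meets every compact $M\subset\mathbb R^2$ with $|M|>0$. Write $M_s=\{t:(s,t)\in M\}$. The Borel set $\{s:|M_s|>0\}$ has positive measure by Fubini's theorem. So it contains an uncountable closed set and, by (S1), a point $s\in Q$. The set $M_s$ is closed and uncountable, so it meets $Q'$.
\end{proof}

\subsection{The space}

Points of $\mathbb R^3$ are $x=(x_1,x_2,x_3)$. Let
\[
L_1=\mathbb R\times A\times A',\quad L_2=A'\times\mathbb R\times A,\quad L_3=A\times A'\times\mathbb R,\quad E=\{0\}\times D\times D',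
\]
and $X=L_1\cup L_2\cup L_3\cup E$. The four sets are pairwise disjoint: compare the third coordinate for $L_1,L_2$, the second for $L_1,L_3$, the first for $L_2,L_3$, the second for $E,L_1$, and the first for $E,L_2$ and for $E,L_3$, as $0\notin A\cup A'$. Each $L_i$ is a union of lines parallel to the $i$-th axis. We call all these lines \emph{$L$-lines}; they are pairwise disjoint. For $s\in\mathbb R$ and $w\in\mathbb R^2$ let $(s;w)_i$ be the point of $\mathbb R^3$ with $i$-th coordinate $s$ and remaining coordinates $w$, in their order. Then
\begin{equation}\label{eq:Li}
L_i=\{(s;w)_i:s\in\mathbb R,\ w\in Q_i\},\qquad Q_1=A\times A',\quad Q_2=A'\times A,\quad Q_3=A\times A',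
\end{equation}
and all $Q_i$ have full outer measure by Lemma~\ref{lem:product}.

\emph{The measure.} If $H\subset\mathbb R^3$ is Borel and $H\cap X=\emptyset$, then the Borel set of those $w\in\mathbb R^2$ for which $\{s:(s;w)_1\in H\}$ has positive length does not meet $Q_1$. So it is null, and $|H|=0$. Hence
\[
\mu(H\cap X)=|H|,\qquad H\subset\mathbb R^3\text{ Borel},
\]
is well defined on the Borel sets of $X$: if $H\cap X=H'\cap X$, then the symmetric difference of $H$ and $H'$ does not meet $X$. It is countably additive: if the sets $H_j\cap X$ are pairwise disjoint, then the pairwise intersections of the $H_j$ are null. We complete $\mu$. For $x\in X$ the ball $B(x,r)$ of $X$ is the trace of a Euclidean ball, so $\mu(B(x,r))=\frac43\pi r^3$. This proves part 1.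

\emph{Extension of functions.} Since we cannot integrate over $X$ as a measurable subset of $\mathbb R^3$, we replace functions on $X$ by Borel functions on $\mathbb R^3$. By the definition of $\mu$ for characteristic functions, and then by countable sums,
\begin{equation}\label{eq:extint}
\int_{H\cap X}h\,d\mu=\int_H h\,dx\qquad\text{for all Borel }h:\mathbb R^3\to[0,\infty]\text{ and all Borel }H\subset\mathbb R^3 .
\end{equation}
Every Borel function $g:X\to[0,\infty]$ can be written as $\sum_{j=1}^\infty a_j\chi_{H_j\cap X}$ with $a_j\ge0$ and $H_j\subset\mathbb R^3$ Borel. So it extends to the Borel function $\tilde g=\sum_ja_j\chi_{H_j}$ on $\mathbb R^3$. If $u:X\to[-\infty,\infty]$ is measurable, then there are a Borel function $\tilde u$ on $\mathbb R^3$ and a Borel null set $Z\subset\mathbb R^3$ with $u=\tilde u$ on $X\setminus Z$: modify $u$ on a $\mu$-null set, contained in $X\cap Z$ for a Borel null set $Z$, to make it Borel, extend its positive and negative parts, and take the difference of the extensions, set to $0$ where both are positive. Note that $\mu(X\cap Z)=|Z|=0$. By Fubini's theorem, for each $i$ and almost every $w\in\mathbb R^2$,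
\begin{equation}\label{eq:sections}
(s;w)_i\notin Z\quad\text{for a.e.\ }s\in\mathbb R .
\end{equation}

\subsection{Curves}

We now show that nonconstant curves in $X$, rectifiable or not, cannot leave $L$-lines. The obvious threat is a curve that moves in two coordinates at once, for instance one whose projection to the first two coordinates contains the graph of a strictly monotone function. Such a graph is a diagonal set, so it contains a point of $D\times D$ by (S2). But
\begin{equation}\label{eq:DD}
\text{no point of }X\text{ has two of its coordinates in }D,
\end{equation}
because a point of $L_i$ has its two coordinates other than the $i$-th in $A\cup A'$, and a point of $E$ has first coordinate $0\notin D$ and third coordinate in $D'$. For general curves we need the following lemma, which says that a compact planar set either contains a diagonal set or is carried by countably many horizontal and vertical lines.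

\begin{lemma}\label{lem:cover}
Let $K'\subset\mathbb R^2$ be compact and contain no diagonal set. Then $K'\subset(S\times\mathbb R)\cup(\mathbb R\times S)$ for some countable $S\subset\mathbb R$.
\end{lemma}

\begin{proof}
Call subsets of sets of the form $(S\times\mathbb R)\cup(\mathbb R\times S)$, $S$ countable, \emph{small}; countable unions of small sets are small. Suppose that $K'$ is not small. Let $K^*$ be the set of points of $K'$ all of whose neighborhoods meet $K'$ in a nonsmall set. It is closed, and $K'\setminus K^*$ is small, as by Lindel\"of's theorem it is covered by countably many open sets whose intersections with $K'$ are small. So $K^*\ne\emptyset$. Moreover, if $G$ is open and $G\cap K^*\ne\emptyset$, then $G\cap K'$ is nonsmall and $(G\cap K')\setminus K^*$ is small, so $G\cap K^*$ is nonsmall. In particular, $G\cap K^*$ is not covered by finitely many horizontal and vertical lines.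

This leaves enough room for a Cantor scheme. We construct closed discs $D_\sigma$, $\sigma\in\{0,1\}^n$, $n\ge0$, centered in $K^*$, of positive radius at most $2^{-n}$, with $D_{\sigma0},D_{\sigma1}\subset\operatorname{int}D_\sigma$, such that for distinct $\sigma,\tau\in\{0,1\}^n$ the projections of $D_\sigma$ and $D_\tau$ to the first axis are disjoint, and so are those to the second axis. Start with any closed disc of radius $1$ centered in $K^*$. Given the discs of level $n$, choose one after another $2^{n+1}$ new centers, two in each $K^*\cap\operatorname{int}D_\sigma$. Each time avoid the finitely many horizontal and vertical lines through the new centers chosen before. Then the new centers have pairwise distinct first and pairwise distinct second coordinates, and sufficiently small radii will do.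

Let $P=\bigcap_n\bigcup_{\sigma\in\{0,1\}^n}D_\sigma$. This set is compact. By disjointness and nestedness each of its points determines a branch in $\{0,1\}^{\mathbb N}$, and each branch determines exactly one point, because the discs are nested and compact with diameters tending to $0$. So $P$ is uncountable. Its points are limits of centers, so $P\subset K^*\subset K'$. Distinct points of $P$ lie, at some level, in different discs, so both their coordinates differ. Thus $P$ is a diagonal set in $K'$, a contradiction.
\end{proof}

We also use Sierpi\'nski's theorem \cite[Theorem~6.1.27]{Engelking}: \emph{a continuum} (a compact connected Hausdorff space) \emph{is not the union of a countable family of pairwise disjoint closed sets of which at least two are nonempty.}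

\begin{proposition}\label{prop:curvesB}
The image of every nonconstant curve in $X$ lies in a single $L$-line. In particular, it does not meet $E$.
\end{proposition}

\begin{proof}
Let $K$ be the image; it is compact, connected and has more than one point. For $j<k$ let $K_{jk}\subset\mathbb R^2$ be its projection to the coordinates $j,k$. By \eqref{eq:DD}, $K_{jk}$ does not meet $D\times D$, so by (S2) it contains no diagonal set. Applying Lemma~\ref{lem:cover} to the three sets $K_{jk}$ and taking a union, we get a countable $S$ with $K_{jk}\subset(S\times\mathbb R)\cup(\mathbb R\times S)$ for all $j<k$. So among any two coordinates of a point of $K$ at least one is in $S$, which means that at least two of the three coordinates are in $S$. Hence $K$ is covered by countably many axis-parallel lines.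

Let $\ell$ be one of these lines which is not an $L$-line, parallel to the $i$-th axis. Then $\ell\cap L_i=\emptyset$, so each point of $K\cap\ell$ lies in $E$ or in some $L_j$ with $j\ne i$. From the definition of these sets, its $i$-th coordinate lies in
\[
A\cup A'\cup\{0\}\ \text{ if }i=1,\qquad A\cup A'\cup D\ \text{ if }i=2,\qquad A\cup A'\cup D'\ \text{ if }i=3 .
\]
So the $i$-th projection of $K\cap\ell$ is a compact set that misses $D$ (if $i=1,3$) or $D'$ (if $i=2$). By (S1) it is countable, and so is $K\cap\ell$.

Therefore $K$ is the union of a countable family of pairwise disjoint closed sets: the sets $K\cap\ell$, where $\ell$ runs through those of the covering lines that are $L$-lines, and countably many singletons for the remaining points. By Sierpi\'nski's theorem exactly one of these sets is nonempty. Since $K$ is not a singleton, $K\subset\ell$ for an $L$-line $\ell$, and $L$-lines do not meet $E$.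
\end{proof}

\subsection{Capacity}

\begin{proof}[Proof of part 3]
Since $E\subset X\cap(\{0\}\times\mathbb R^2)$, we have $\mu(E)=0$, and by Proposition~\ref{prop:curvesB} no nonconstant rectifiable curve meets $E$. By Lemma~\ref{lem:crit} it remains to show that $C_p(U)=\infty$ for every open $U\supset E$.

Let $U=\tilde U\cap X\supset E$ with $\tilde U\subset\mathbb R^3$ open, and put $V=\{w\in\mathbb R^2:(0;w)_1\in\tilde U\}$. This open set contains $D\times D'$, so $\mathbb R^2\setminus V$ is null by Lemma~\ref{lem:product}. Suppose that $u\in N^{1,p}(X)$ with $u\ge1$ on $U$, let $g$ be an upper gradient of $u$, and take $\tilde u,Z,\tilde g$ as above. Define the Borel function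
\[
F(w)=\int_{-1/2}^{1/2}\bigl(|\tilde u|^p+\tilde g^p\bigr)\bigl((s;w)_1\bigr)\,ds,\qquad w\in\mathbb R^2 .
\]
Let $w\in V\cap Q_1$ satisfy \eqref{eq:sections} with $i=1$. The whole $L$-line over $w$ lies in $X$, and $(0;w)_1\in\tilde U\cap L_1\subset U$, so $u\ge1$ at this point. By \eqref{eq:sections} we have $u=\tilde u$ a.e.\ on this line; in particular $u$ is measurable on it. Moreover $g=\tilde g$ on this line. Lemma~\ref{lem:line} with $J=(-\frac12,\frac12)$ gives $F(w)\ge2^{1-p}$. Hence the Borel set $\{F<2^{1-p}\}$ meets $Q_1$ in a null set, so it is null by \eqref{eq:transfer}. With \eqref{eq:extint} it follows that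
\[
\int_X(|u|^p+g^p)\,d\mu=\int_{\mathbb R^3}(|\tilde u|^p+\tilde g^p)\,dx\ge\int_{\mathbb R^2}F\,dw=\infty
\]
for every upper gradient $g$ of $u$, which contradicts $u\in N^{1,p}(X)$. So $C_p(U)=\infty$.
\end{proof}

\subsection{The Poincar\'e inequality}

By Proposition~\ref{prop:curvesB}, points on different $L$-lines cannot be joined by any curve in $X$. Nevertheless $X$ supports a Poincar\'e inequality, because the classical one only needs weak derivatives, and these can be tested on lines over sets of full outer measure.

\begin{proof}[Proof of part 2]
Let $B=X\cap\Omega$, where $\Omega$ is a Euclidean ball of radius $r$ centered in $X$. Let $u$ be measurable and integrable on $B$, and let $g$ be an upper gradient of $u$ with $\int_Bg\,d\mu<\infty$; otherwise there is nothing to prove. Take $\tilde u,Z,\tilde g$ as above. By \eqref{eq:extint}, $\tilde u,\tilde g\in L^1(\Omega)$. Fix $i\in\{1,2,3\}$ and $\varphi\in C_c^\infty(\Omega)$. We claim that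
\begin{equation}\label{eq:weak}
\Bigl|\int_\Omega\tilde u\,\partial_i\varphi\,dx\Bigr|\le\int_\Omega\tilde g\,|\varphi|\,dx .
\end{equation}

For $w\in\mathbb R^2$ let $\Omega_w=\{s:(s;w)_i\in\Omega\}$, an open interval, possibly empty. In the integrals over $\Omega_w$ below, functions are evaluated at $(s;w)_i$. For all $w\in Q_i$ outside a null set, \eqref{eq:sections} holds and $\tilde u,\tilde g$ are integrable over $\Omega_w$. For such $w$ the $L$-line over $w$ lies in $X$, so the upper gradient inequality on segments gives
\[
\bigl|u((s;w)_i)-u((s';w)_i)\bigr|\le\Bigl|\int_s^{s'}\tilde g((t;w)_i)\,dt\Bigr|<\infty,\qquad s\ne s'\text{ in }\Omega_w .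
\]
So $s\mapsto u((s;w)_i)$ is finite and absolutely continuous on $\Omega_w$, its derivative $\partial_iu$ satisfies $|\partial_iu|\le\tilde g$ a.e., and $u=\tilde u$ a.e.\ on $\Omega_w$. Since $s\mapsto\varphi((s;w)_i)$ has compact support in $\Omega_w$, integration by parts yields
\[
\Bigl|\int_{\Omega_w}\tilde u\,\partial_i\varphi\,ds\Bigr|=\Bigl|\int_{\Omega_w}(\partial_iu)\,\varphi\,ds\Bigr|\le\int_{\Omega_w}\tilde g\,|\varphi|\,ds .
\]
The first and the last expressions are measurable functions of $w$, defined for a.e.\ $w\in\mathbb R^2$. The inequality between them holds on $Q_i$ outside a null set, so by \eqref{eq:transfer} it holds for a.e.\ $w\in\mathbb R^2$. Integrating over $w$ gives \eqref{eq:weak}.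

By \eqref{eq:weak}, $\varphi\mapsto-\int_\Omega\tilde u\,\partial_i\varphi\,dx$ is a linear functional of norm at most $1$ with respect to the norm of $L^1(\Omega,\tilde g\,dx)$. By the Hahn--Banach theorem and the duality $L^1(\Omega,\tilde g\,dx)^*=L^\infty(\Omega,\tilde g\,dx)$ (the measure $\tilde g\,dx$ is finite), it is given by $\varphi\mapsto\int_\Omega\varphi\,h_i\,\tilde g\,dx$ with $|h_i|\le1$. So the distributional derivative is $\partial_i\tilde u=h_i\tilde g$. This holds for $i=1,2,3$. Hence $\tilde u\in W^{1,1}(\Omega)$ and $|\nabla\tilde u|\le\sqrt3\,\tilde g$ a.e. The classical Poincar\'e inequality on balls of $\mathbb R^3$, with constant $c_0$, and \eqref{eq:extint} give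
\[
\int_B|u-u_B|\,d\mu=\int_\Omega|\tilde u-\tilde u_\Omega|\,dx\le c_0r\int_\Omega|\nabla\tilde u|\,dx\le\sqrt3\,c_0\,r\int_\Omega\tilde g\,dx=\sqrt3\,c_0\,r\int_Bg\,d\mu ,
\]
where $\tilde u_\Omega$ is the mean value of $\tilde u$ over $\Omega$, which equals $u_B$.
\end{proof}

\begin{remark}
Each of the four sets has its own task in the construction. The sets $A$ and $A'$ carry the lines; using two different sets keeps $L_1,L_2,L_3$ disjoint. The product $D\times D'$ makes every neighborhood of $E$ large. The product $D\times D$, which by \eqref{eq:DD} no pair of coordinates of a point of $X$ meets, blocks curves that move in two coordinates at once. The sets $D$ and $D'$ block motion along a line that is not an $L$-line; here $D'$ serves for lines parallel to the second axis, where points of $E$ have their coordinate in $D$.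
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBS}
Anders Bj\"orn, Jana Bj\"orn, Nageswari Shanmugalingam,
\emph{The Dirichlet problem for p-harmonic functions with respect to the Mazurkiewicz boundary},
arXiv:1302.3887 (2013).

\bibitem{Engelking}
Engelking,
\emph{General Topology}.

\end{thebibliography}

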